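# The exclusion-voter model: mean relaxation time and the threshold $(1-p)(1-\beta)=\tfrac12$

## 1. A guessed threshold at one third

Take an interface between a sea of $1$'s on the left and a sea of $0$'s on the right, and let two mechanisms act on it. Exclusion moves with $p<1/2$ tend to mix the two phases. Voter moves tend to heal the interface. If the voter share $\beta$ of the moves is tiny, a first guess is that healing remains hopeless on average: the mean time to return to a perfect interface is infinite. A bolder guess would also say where this stops being true. The natural bold guess is to take the simplest damaged interface, with one block of $0$'s and one block of $1$'s out of place, and to see whether the disorder tends to grow or to shrink there. That computation, done in Section 2, puts the balance point at $(1-p)(1-\beta)=\frac13$. The qualitative guess is right, but the value $\frac13$ is wrong. Some care is needed to state and test this, so here is the model.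

**Configurations.** Let $\mathcal D'\subset\{0,1\}^{\mathbb Z}$ be the set of configurations with finitely many $0$'s to the left of the origin and finitely many $1$'s to the right. Let $\mathcal D=\mathcal D'/\!\sim$, where $S\sim S'$ if they are translates of each other. An element of $\mathcal D$ is an infinite string of $1$'s, then a finite string, then an infinite string of $0$'s, modulo translation. The *ground state* is $\mathcal D_0=\ldots11110000\ldots$. Reading from left to right, the maximal constant strings are called runs. Two of them are infinite, and the others are the finite runs. I abbreviate $\ldots 111\,0^{m}1^{n}\,000\ldots$ to $[0^m1^n]$, and similarly for other finite strings.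

**Dynamics.** Fix $\beta,p\in[0,1]$ and put $q=1-p$. At each step choose a voter move with probability $\beta$ or an exclusion move with probability $1-\beta$, independently. Then choose uniformly an unlike adjacent pair ($01$ or $10$). In a voter move the pair becomes $00$ or $11$, each with probability $\frac12$. In an exclusion move a pair $01$ becomes $10$ with probability $p$, and a pair $10$ becomes $01$ with probability $q$; otherwise nothing happens. This defines a Markov chain $\xi=(\xi_t)$ on $\mathcal D$.

**Relaxation time.** $\tau=\min\{t\ge1:\xi_t=\mathcal D_0\}$. For $S_0\ne\mathcal D_0$ the chain is *recurrent started from $S_0$* if $\mathbb P(\tau<\infty\mid\xi_0=S_0)=1$, *transient* otherwise, and *positive recurrent* if it is recurrent and $\mathbb E[\tau\mid \xi_0=S_0]<\infty$. For $S_0=\mathcal D_0$, $\tau$ is the return time.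

The problem comes from MacPhee, Menshikov, Volkov and Wade, "Passage-time moments and hybrid zones for the exclusion-voter model", arXiv:0810.0392 (2008). It is the conjecture that *for any $p<1/2$ there is $\beta_0(p)>0$ such that for every $\beta<\beta_0$, $\mathbb E[\tau\mid\xi_0=S_0]=\infty$ for every $S_0\neq\mathcal D_0$*. The following is known (Belitsky et al.):

(i) For $\beta=0$ and any $S_0$, $\xi$ is positive recurrent if $p>1/2$ and transient if $p\le1/2$.

(ii) For $\beta=1$, $\xi$ is positive recurrent for any $S_0$.

(iii) For $\beta\in(0,1)$, $\xi$ is positive recurrent for any $S_0$ if $(1-p)(1-\beta)<1/3$, and also if $p\ge1/2$.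

Throughout,
$$a:=(1-\beta)(1-p)=(1-\beta)q .$$

## 2. Counting inversions by hand

We measure disorder by
$$f(S)=\#\{(i,j): i<j,\ S_i=0,\ S_j=1\},\qquad N(S)=\#\{01\text{ pairs of }S\}.$$
Along the line, the pairs $10$ and $01$ alternate and begin and end with $10$. So there are $N+1$ pairs $10$ and $2N+1$ unlike pairs in all, and there are $2N$ finite runs. Also $N=0$ iff $f=0$ iff $S=\mathcal D_0$. For example, $[0^m1^n]$ has $N=1$ and $f=mn$, while $[0101]$ has $N=2$ and $f=2+1=3$.

**One block.** Take $[0^m1^n]$ with $m,n\geq 1$. It has three unlike pairs, $10$, $01$, $10$.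

A voter move at the left $10$ changes $m$ to $m\pm1$, so $f$ changes by $\pm n$, with mean $0$. At the right $10$ it changes $n$ to $n\pm1$, again with mean $0$. At the $01$ it leads to $(m+1,n-1)$ or $(m-1,n+1)$, so $f$ changes by $n-m-1$ or $m-n-1$, with mean $-1$. An exclusion move swaps two neighbors. It changes $f$ by $-1$ at a $01$ (with probability $p$) and by $+1$ at a $10$ (with probability $q$). The mean one-step change of $f$ is
$$\tfrac13\big[-\beta+(1-\beta)(-p+2q)\big]=\tfrac13\big[-1+3(1-\beta)q\big]=a-\tfrac13 .$$
This is the source of the guess: *positive recurrent if and only if $a<\frac13$*.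

**Test $\beta=1$.** Then $a=0$ and the guess agrees with (ii).

**Test $\beta=0$.** Then $a=q$, and the guess says that positive recurrence fails for $q\ge\frac13$. But (i) says that the chain is positive recurrent for every $q<\frac12$. Already at $q=0.4$ the guess is wrong. It is also wrong at $q=0.4$, $\beta=0.1$, where $a=0.36>\frac13$ while (iii) gives positive recurrence.

**Two blocks.** Something must change when the damage is more complicated. For $[0101]$, $f=3$, there are five unlike pairs $10,01,10,01,10$. The two outcomes of a voter move have the following values of $f$: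

* first $10$: $[00101]$ with $f=5$ or $[01]$ with $f=1$; mean $3$, change $0$;
* first $01$: $[0001]$ with $f=3$ or $[01]$ with $f=1$; mean $2$, change $-1$;
* middle $10$: $[0001]$ with $f=3$ or $[0111]$ with $f=3$; change $0$;
* second $01$: $[01]$ with $f=1$ or $[0111]$ with $f=3$; mean $2$, change $-1$;
* last $10$: $[01]$ with $f=1$ or $[01011]$ with $f=5$; mean $3$, change $0$.

The drift is $\frac15[-2\beta+(1-\beta)(-2p+3q)]=a-\frac25$. Section 4 will show that the drift of $f$ is in general
$$a-\frac{N}{2N+1}.$$
So the sign at $N=1$ is decided at $\frac13$, the sign at $N=2$ at $\frac25$, and as $N\to\infty$ the critical value rises to $\frac12$. The corrected guess is $a=\frac12$, and it agrees with all of (i), (ii), (iii): at $\beta=0$ it reads $q<\frac12$, at $\beta=1$ it always gives positive recurrence, and for $\beta\in(0,1)$, $p\ge\frac12$ we have $a<\frac12$. This is what we shall prove.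

**Theorem 1.** Let $\beta,p\in[0,1]$ with $a\ge\frac12$. Then $\mathbb E[\tau\mid\xi_0=S_0]=\infty$ for every $S_0\in\mathcal D\setminus\{\mathcal D_0\}$. In particular, for $p<1/2$ the conjecture holds with $\beta_0=\frac{1-2p}{2(1-p)}>0$, and even for all $\beta\le\beta_0$, because $\beta\le\beta_0\iff(1-\beta)q\ge\frac12$.

**Theorem 2.** If $a<\frac12$, then $\mathbb E[\tau\mid\xi_0=S_0]<\infty$ for every $S_0\ne\mathcal D_0$. So $\xi$ is positive recurrent iff $(1-p)(1-\beta)<\frac12$, and $\beta_0$ above is the largest possible value in the conjecture.

**Theorem 3.** If $a<\frac12$, then for all $S_0\ne\mathcal D_0$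
$$\mathbb E\Big[\sum_{s<\tau}\Big(\tfrac{N(\xi_s)}{2N(\xi_s)+1}-a\Big)\,\Big|\,\xi_0=S_0\Big]=f(S_0),\qquad \mathbb E[\tau\mid\xi_0=S_0]\ge\frac{f(S_0)}{\frac12-a},$$
and $\mathbb E[\tau\mid\xi_0=S_0]\le f(S_0)/(\frac13-a)$ if $a<\frac13$. If moreover $\beta\in(0,1)$ and $q>0$, the stationary law $\pi$ of $\xi$ satisfies $\mathbb E_\pi\big[\frac1{2N+1}\big]=1-2a$. Hence $1-3a\le\pi(\mathcal D_0)\le1-2a$.

Whether the chain is null recurrent or transient when $a\ge\frac12$, $\beta>0$ is not settled here.

## 3. Why positive drift of $f$ alone proves nothing

Suppose $a\ge\frac12$. The drift $a-\frac N{2N+1}$ is positive in every state, so $f(\xi_{t\wedge\tau})$ is a submartingale and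
$$\mathbb E f(\xi_{t\wedge\tau})\ge f(S_0)>0\quad\text{for all }t .$$
If $\mathbb E\tau<\infty$, then $f(\xi_{t\wedge\tau})\to f(\mathcal D_0)=0$ almost surely. A sensible person now wants to exchange limit and expectation and read off $0\ge f(S_0)$. This exchange is exactly what is not available. In one step $f$ can jump by an arbitrarily large amount (by $n$ in $[0^m1^n]$), and the obvious bound on $f(\xi_{t\wedge\tau})$ is quadratic in $\tau$, while we assume only $\mathbb E\tau<\infty$.

The gap is real for chains in general. Let a chain on $\{0,1,2,\dots\}$ jump from $n\ge1$ to $0$ or to $2n+2$, each with probability $\frac12$. The mean after one step is $n+1$, so the drift is $+1$ everywhere off $0$; yet the hitting time of $0$ is geometric with mean $2$.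

One may try to repair this by capping: use $f\wedge L$, and let $L\to\infty$ at the end. Now the increments are bounded by $L$. But to take $L\to\infty$ in the sum of drifts up to $\tau$, we want the drifts bounded uniformly in $L$, and they are not. At $[0^11^L]$ with $L\ge2$ we have $f=L$, so no move can increase $f\wedge L$. The voter move at the left $10$ that erases the $0$, and the one at the $01$ that erases it, both bring $f$ down by $L$. Each has probability $\frac\beta6$, so the drift of $f\wedge L$ is at most $-\frac{\beta L}{3}$.

What we need is a truncation of $f$ that has bounded increments for each $L$ and whose drift is bounded *uniformly in $L$*. The truncation that works cuts off the **range** of the inversions counted, not their number.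

## 4. Inversions of bounded range

For $L\in\mathbb N$, $L\ge1$, put
$$g_L(S)=\#\{(i,j): i<j\le i+L,\ S_i=0,\ S_j=1\}.$$
Both $f$ and $g_L$ are finite and translation invariant, so they are functions on $\mathcal D$. They vanish at $\mathcal D_0$, $f>0$ elsewhere, and $g_L(S)\to f(S)$ as $L\to\infty$ (with equality for large $L$). Let
$$d_L(S)=\mathbb E[g_L(\xi_1)-g_L(\xi_0)\mid\xi_0=S],\qquad d(S)=\mathbb E[f(\xi_1)-f(\xi_0)\mid\xi_0=S].$$

**Step 1: the contribution of one pair of sites.** We compute the mean change of $g_L$ given the chosen pair. Fix an unlike pair $(x,x+1)$ and set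
$$Z_m=\#\{1\le k\le m:S_{x-k}=0\},\qquad O_m=\#\{1\le k\le m:S_{x+1+k}=1\},$$
$$z=Z_L-Z_{L-1},\qquad o=O_L-O_{L-1},\qquad\theta=z+o\in\{0,1,2\}.$$
Consider the index pairs that involve $x$ or $x+1$. If $S_x=1$, then $x$ is the right end of $Z_L$ counted inversions starting to the left of $x$. If $S_{x+1}=1$, then $x+1$ is the right end of $Z_{L-1}$ such inversions, since one unit of range is used up. If $S_x=0$, then $x$ is the left end of $O_{L-1}$ counted inversions ending to the right of $x+1$; if $S_{x+1}=0$, then $x+1$ is the left end of $O_L$. Finally $(x,x+1)$ itself counts if it is $01$. So the total contribution $G$, as a function of $(S_x,S_{x+1})$ with all other sites fixed, is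
$$G(01)=Z_{L-1}+O_{L-1}+1,\quad G(10)=Z_L+O_L,$$
$$G(00)=O_{L-1}+O_L,\quad G(11)=Z_L+Z_{L-1}.$$
Index pairs that avoid both sites are unaffected by a move at this pair.

**Step 2: mean changes.** We insert the four values. First,
$$\tfrac12(G(00)+G(11))=Z_{L-1}+O_{L-1}+\tfrac\theta2,\qquad G(10)=Z_{L-1}+O_{L-1}+\theta .$$
Therefore, given that this pair is chosen, the mean change of $g_L$ is:

* in a voter move, $\frac\theta2-1$ for a $01$ pair and $-\frac\theta2$ for a $10$ pair;
* in an exclusion move, $p(\theta-1)$ for a $01$ pair and $q(1-\theta)$ for a $10$ pair.

The large quantities $Z,O$ have canceled, and only the edge effect $\theta\in\{0,1,2\}$ survives. All four numbers lie in $[-1,1]$. Also each $G$ lies in $[0,2L]$. Hence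
$$|d_L(S)|\le1\ \text{ for all }L,S,\qquad|g_L(\xi_{t+1})-g_L(\xi_t)|\le2L.\tag{1}$$

**Step 3: the limit $L\to\infty$ for a fixed state.** We identify $d$ and show $d_L\to d$. Let $\ell$ be the position of the leftmost $0$ of $S$ and $r$ that of the rightmost $1$. An unlike pair $(x,x+1)$ has $x\le r$ and $x+1\ge\ell$. If $L>r-\ell$, then $x-L<\ell$, so $S_{x-L}=1$ and $z=0$; and $x+1+L>r$, so $S_{x+1+L}=0$ and $o=0$. So $\theta=0$ for every unlike pair once $L$ is large. The same computation for $f$ (no range restriction, so $Z_{L-1}$ and $Z_L$ are both replaced by the finite number of $0$'s to the left of $x$, and $O_{L-1}$, $O_L$ by the finite number of $1$'s to the right of $x+1$) gives the same mean changes with $\theta=0$. Hence $d_L(S)=d(S)$ for all large $L$. With $N$ pairs $01$ and $N+1$ pairs $10$,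
$$d(S)=\frac{-\beta N+(1-\beta)\big(-pN+q(N+1)\big)}{2N+1}.$$
Since $-p=q-1$, the numerator is $-\beta N-(1-\beta)N+(1-\beta)q(2N+1)=a(2N+1)-N$, so
$$d(S)=a-\frac N{2N+1}=a-\frac12+\frac1{2(2N+1)}.\tag{2}$$
At $N=1,2$ this gives back the hand computations of Section 2.

## 5. Infinite mean for $a\ge\frac12$

We use the following form of optional stopping: if $M$ is a martingale with increments bounded by a constant $c$ and $\mathbb E\tau<\infty$, then $\mathbb EM_\tau=\mathbb E M_0$, because $|M_{t\wedge\tau}|\le|M_0|+c\tau$ and dominated convergence applies.

**Lemma 1.** Let $S_0\in\mathcal D$ (possibly $S_0=\mathcal D_0$). If $\mathbb E[\tau\mid\xi_0=S_0]<\infty$, then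
$$\mathbb E\Big[\sum_{s<\tau}d(\xi_s)\,\Big|\,\xi_0=S_0\Big]=-f(S_0).$$

**Proof.** *Fixed $L$.* By (1), $M_t=g_L(\xi_t)-\sum_{s<t}d_L(\xi_s)$ is a martingale with increments bounded by $2L+1$. Since $\mathbb E\tau<\infty$, $\mathbb EM_\tau=M_0=g_L(S_0)$. As $\xi_\tau=\mathcal D_0$ and $g_L(\mathcal D_0)=0$,
$$\mathbb E\sum_{s<\tau}d_L(\xi_s)=-g_L(S_0).$$
*Letting $L\to\infty$.* On the right, $g_L(S_0)\to f(S_0)$. On the left, $d_L(\xi_s)\to d(\xi_s)$ for each $s$, and $\big|\sum_{s<\tau}d_L(\xi_s)\big|\le\tau$ for every $L$ by (1). Since $\tau$ is integrable and almost surely finite, dominated convergence gives the claim. $\square$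

This is where the uniform bound in (1) is used: it makes $\tau$ itself the dominating variable, and its integrability is all that we assumed.

**Proof of Theorem 1.** Let $a\ge\frac12$, $S_0\ne\mathcal D_0$, and suppose $\mathbb E[\tau\mid\xi_0=S_0]<\infty$. By (2), $d>0$ everywhere, so the left side in Lemma 1 is at least $d(S_0)>0$. The right side is $-f(S_0)<0$. This is a contradiction, so $\mathbb E\tau=\infty$. For $p<\frac12$, $(1-\beta)q\ge\frac12$ means $\beta\le1-\frac1{2q}=\frac{2q-1}{2q}=\frac{1-2p}{2(1-p)}$, which is positive. $\blacksquare$

## 6. Finite mean: the cases that need only drift or reversibility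

We turn to Theorem 2, so let $a<\frac12$.

**Case $a<\frac13$.** For $S\ne\mathcal D_0$ we have $N\ge1$, so $\frac N{2N+1}\ge\frac13$ and $d(S)\le a-\frac13<0$. Let $w(S)=r-\ell+1$ be the width, with $\ell,r$ as in Section 4 (so $w(\mathcal D_0)=0$). All inversions lie in $[\ell,r]$, so $f\le w^2$. One step moves $r$ to the right by at most $1$ and $\ell$ to the left by at most $1$, so $w(\xi_t)\le w(\xi_0)+2t$, and $f(\xi_t)$ is bounded for each $t$. Hence $f(\xi_{t\wedge\tau})+(\frac13-a)(t\wedge\tau)$ is an integrable supermartingale, and
$$\big(\tfrac13-a\big)\,\mathbb E[t\wedge\tau]\le f(S_0)\quad\text{for all }t .$$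
By monotone convergence,
$$\mathbb E[\tau\mid\xi_0=S_0]\le\frac{f(S_0)}{\frac13-a}<\infty.$$
Since $a=0$ when $\beta=1$ or $q=0$, those cases are done.

**Case $\beta=0$.** Here $a=q<\frac12$, that is, $p>\frac12$, and this is known result (i). It can also be checked directly. If $q=0$ it is covered by the previous case, so let $0<q<p$. Put $\nu(S)=(2N(S)+1)(q/p)^{f(S)}$. The quantity $\#\{i\le0:S_i=0\}-\#\{i>0:S_i=1\}$ is unchanged by swaps and changes by exactly one under a unit translation. So each class has a unique representative for which it is $0$, and swaps act on these representatives. If a swap $10\to01$ at some bond turns $S$ into $S'$, then $f(S')=f(S)+1$, only this one bond does it, and the swap back at the same bond is the only one from $S'$ to $S$. Then $\nu(S)P(S,S')=(q/p)^{f(S)}q=(q/p)^{f(S')}p=\nu(S')P(S',S)$, so $\nu$ is reversible. To see that it is finite, list for each $1$ that has a $0$ to its left the number of $0$'s to its left. From left to right this is a nondecreasing sequence of positive integers with sum $f(S)$, and it determines $S$ up to translation; every such sequence occurs. So the number of classes with $f=n$ is the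 number $P_n$ of partitions of $n$. Since $\sum_nP_nx^n=\prod_k(1-x^k)^{-1}$ converges for $0\le x<1$, so does $\sum_n nP_nx^n$. As $N\le f$, $\sum_S\nu(S)\le\sum_n(2n+1)P_n(q/p)^n<\infty$. Finally, from any $S\ne\mathcal D_0$ a swap $01\to10$ lowers $f$ by $1$, so one reaches $f=0$; and each such swap can be reversed because $q>0$. So the chain is irreducible with a finite invariant measure, hence positive recurrent, and hitting times have finite means.

**What is left: $\beta\in(0,1)$, $q>0$, $a<\frac12$.** For $\frac13\le a<\frac12$ the argument of the first case breaks at a definite place: by (2), the drift of $f$ is nonnegative at *every* state $[0^m1^n]$, an infinite set, so no supermartingale comes from $f$. Formula (2) does say that the drift is negative in states with large $N$. So the aim is to show that a chain that is not positive recurrent would spend nearly all its time in states with large $N$; then $f$ would have to become negative on average.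

The reason to expect this is self-similarity. Suppose that all finite runs are very long. Near each interface the configuration then looks like an independent copy of the model at the ground state (or its mirror). If the model is not positive recurrent, the copy at the leftmost interface is usually not at its ground state, so it contributes extra $01$ pairs.

In the chain $\xi$ distant parts are not independent, because a single pair is chosen among all. So we pass to continuous time.

## 7. Independent clocks

From here to the end of Section 9, $\beta\in(0,1)$, $q>0$, $a<\frac12$.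

**Step 1: irreducibility of $\xi$ on $\mathcal D$.** This is needed for the standard theory. From any $S$, voter moves $10\to11$ at the leftmost $10$ shrink the first finite run until it disappears, and $N$ drops by $1$; repeating this we reach $\mathcal D_0$. Conversely, let $S$ have finite runs of lengths $l_1,\dots,l_{2N}$ (zeros, ones, zeros, and so on), and suppose that the configuration with finite runs $l_1,\dots,l_{2k}$ has been reached ($k=0$ is $\mathcal D_0$). Proceed as follows.

* If $k\ge1$, enlarge the last run of ones to $l_{2k}+l_{2k+1}$ by voter moves at the rightmost $10$.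
* Apply an exclusion move $10\to01$ at the rightmost $10$. The string now ends in a one-run of length $l_{2k}+l_{2k+1}-1$ (infinite if $k=0$), then one $0$, then one $1$, then the infinite zero-run.
* Enlarge the new zero-run to the left by $l_{2k+1}-1$ voter moves. Its length is now $l_{2k+1}$, and the one-run before it has length $l_{2k}$.
* Enlarge the new one-run to the right to length $l_{2k+2}$ by voter moves.

All these moves have positive probability because $\beta>0$ and $(1-\beta)q>0$. By induction $\mathcal D_0$ leads to $S$.

**Step 2: the construction.** We build a continuous-time version in which far apart regions use different randomness. To each bond $(x,x+1)$ of $\mathbb Z$ attach independent Poisson clocks: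

* rate $\beta/2$: site $x+1$ adopts the value of $x$;
* rate $\beta/2$: site $x$ adopts the value of $x+1$;
* rate $(1-\beta)p$: if the pair is $01$ it becomes $10$;
* rate $(1-\beta)q$: if the pair is $10$ it becomes $01$.

The total rate per bond is $1$, and *a ring at a bond whose two sites have equal values has no effect*. Fix $T$. The bonds without a ring in $[0,T]$ are independent with probability $e^{-T}$ each, so almost surely there are infinitely many of them in each direction. They cut $\mathbb Z$ into finite pieces that do not interact during $[0,T]$ and see finitely many rings each. Starting from $\eta_0\in\mathcal D'$, there is such a bond to the right of the rightmost $1$, and beyond it everything stays $0$; similarly on the left. So the process $\eta_t\in\mathcal D'$ is well defined and makes finitely many changes in $[0,T]$.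

Let $X_t\in\mathcal D$ be the translation class of $\eta_t$. Each of the $2N+1$ unlike bonds rings at rate $1$, and the kind of ring is distributed as a move of $\xi$: on an unlike pair the two voter clocks produce $00$ and $11$ at rate $\beta/2$ each. So $X$ is a non-explosive Markov chain with generator
$$Q=\Lambda(P-I),\qquad\Lambda=\mathrm{diag}(2N+1),$$
where $P$ is the transition matrix of $\xi$. It is irreducible because $\xi$ is. The rate at which $X$ leaves $\mathcal D_0$ is $(1-\beta)q=a>0$, since voter moves at $\mathcal D_0$ only translate it. Unless indicated otherwise, $X_0=\mathcal D_0$.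

**Step 3: moments of the width.** We need integrability of $f(X_t)$. The rightmost $1$ moves to the right only by unit steps, at rings of the bond immediately to its right. Whatever the current state, this is one definite bond, and it rings at rate $1$ independently of the past. So the rings of the bond that is at that moment immediately to the right of the rightmost $1$ form a counting process that jumps at constant rate $1$, and their number $P_1$ up to time $t$ is Poisson with mean $t$. The analogous statement holds for the leftmost $0$ and the bond immediately to its left, with a number $P_2$. Hence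
$$\sup_{s\le t}w(X_s)\le w(X_0)+P_1+P_2,$$
with no claim that $P_1,P_2$ are independent, and all moments of the left side are finite. Recall $f\le w^2$, and also $N\le w$.

**Step 4: the drift identity in continuous time.** By (2),
$$Qf=(2N+1)\,d=a(2N+1)-N=a-(1-2a)N .$$
Let $\sigma_m$ be the first time at which $w(X)>m$. Up to $\sigma_m$ the chain moves in a finite set of states, so Dynkin's formula gives $\mathbb Ef(X_{t\wedge\sigma_m})=f(X_0)+\mathbb E\int_0^{t\wedge\sigma_m}Qf(X_s)\,ds$. As $m\to\infty$, $\sigma_m\to\infty$ almost surely; $f(X_{t\wedge\sigma_m})$ is dominated by $\sup_{s\le t}w(X_s)^2$ and $|Qf(X_s)|$ by $1+\sup_{s\le t}w(X_s)$, both integrable. With $X_0=\mathcal D_0$, $f(X_0)=0$, we get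
$$0\le\mathbb Ef(X_t)=\int_0^t\mathbb E\big[a-(1-2a)N(X_s)\big]\,ds.\tag{3}$$

**Step 5: occupation of the ground state.** We recall a standard fact in the averaged form that we shall use:
$$\text{if }X\text{ is not positive recurrent, then }\ u(T):=\frac1T\int_0^T\mathbb P_{\mathcal D_0}(X_v=\mathcal D_0)\,dv\longrightarrow0\quad(T\to\infty).\tag{4}$$
If $X$ is transient, the number of visits to $\mathcal D_0$ is geometric and each has mean length $1/a$, so $\int_0^\infty\mathbb P(X_v=\mathcal D_0)\,dv<\infty$. If $X$ is null recurrent, the successive cycles from $\mathcal D_0$ to $\mathcal D_0$ have i.i.d. lengths of infinite mean. So the number $n(T)$ of cycles completed by time $T$ satisfies $n(T)\to\infty$ and $n(T)/T\to0$ almost surely (strong law, applied to truncated lengths). The time spent at $\mathcal D_0$ up to $T$ is at most the sum of $n(T)+1$ i.i.d. holding times of mean $1/a$, so divided by $T$ it tends to $0$ almost surely. This ratio is at most $1$, so its expectation $u(T)$ tends to $0$.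

## 8. Without positive recurrence the number of blocks grows

**Proposition.** If $X$ is not positive recurrent, then for every $n\ge1$
$$\frac1K\int_0^K\mathbb P(N(X_s)<n)\,ds\longrightarrow0\quad(K\to\infty).$$

The proof is by induction on $n$. For $n=1$, $N(X_s)<1$ means $X_s=\mathcal D_0$, and the claim is (4).

Assume the claim for $n$. To get it for $n+1$ we must show
$$m_K:=\frac1K\int_0^K\mathbb P(N(X_s)=n)\,ds\longrightarrow0 .$$
For $R\geq 2$ let $A_R$ be the set of classes with $N=n$ and all $2n$ finite runs of length at least $R$, and let $B_R=\{N=n\}\setminus A_R$.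

**Step (i): states with a short run are rarely visited.** The purpose is to charge visits to $B_R$ to visits to $\{N<n\}$, which are rare by induction. Let $X_s\in B_R$. Some finite run has length $l\le R-1$. Consider the following event for the time interval $(s,s+1]$. The next $l$ rings at unlike bonds are voter rings at the left end of that run, each making the leftmost site of the run adopt the value to its left; the $l$-th of them comes before time $s+1$; and no further ring at an unlike bond comes before $s+1$. Until the run vanishes there are exactly $2n+1$ unlike bonds, so each of these rings is the right one with probability $\frac{\beta/2}{2n+1}$, independently of the ring times, which have exponential gaps of rate $2n+1$. When the run vanishes its two neighbors merge, so $N=n-1$ and the rate of rings at unlike bonds is then $2n-1$. So the event has a positive probability that depends only on $l$ and $n$. Let $\delta=\delta(R,n)>0$ be the minimum over $1\le l\le R-1$. On the event, $N(X_{s+1})=n-1$. Hence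
$$\mathbb P(X_s\in B_R)\le\delta^{-1}\,\mathbb P(N(X_{s+1})<n),$$
and, as $\frac1K\int_0^K\mathbb P(N(X_{s+1})<n)\,ds\le\frac1K\int_0^{K+1}\mathbb P(N(X_s)<n)\,ds$, the induction hypothesis gives
$$\frac1K\int_0^K\mathbb P(X_s\in B_R)\,ds\longrightarrow0\quad\text{for each }R.\tag{5}$$

**Step (ii): from $A_R$ the chain has $N\ge n+1$ most of the time.** The purpose is to make the self-similarity precise. Let $\eta_0$ represent a state in $A_R$ and fix $T$. Let $E$ be the event that each of the $2n$ finite runs of $\eta_0$ contains at least two internal bonds (both sites in the run) without rings in $[0,T]$. A run of length at least $R$ has at least $R-1$ internal bonds, so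
$$\mathbb P(E^c)\le\varepsilon(R,T):=2n\,\mathbb P\big(\mathrm{Bin}(R-1,e^{-T})\le1\big)\longrightarrow0\quad(R\to\infty).$$
On $E$, choose in each finite run its two leftmost ringless internal bonds. The sites between them start with equal values, nothing enters through the ringless bonds, and rings between equal values have no effect. So these sites, at least one per run, are frozen during $[0,T]$.

Let $(y,y+1)$ be the left one of the two bonds chosen in the first finite run, which is a run of zeros. Let $\eta^{(1)}$ use *the same clocks*, started from $1$'s up to the leftmost $10$ interface of $\eta_0$ and $0$'s beyond it. This is a ground state, so the class of $\eta^{(1)}$ has the law of $X$ started from $\mathcal D_0$. On $E$, for $s\le T$: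

* $\eta_0=\eta^{(1)}_0$ on $(-\infty,y]$, and the bond $(y,y+1)$ does not ring, so both processes evolve on $(-\infty,y]$ by the same clocks without outside influence. Hence $\eta_s=\eta_s^{(1)}$ there. On $[y+1,\infty)$, $\eta^{(1)}$ starts as all $0$'s and stays so. So all $01$ pairs of $\eta^{(1)}_s$ lie inside $(-\infty,y]$ (the pair $(y,y+1)$ is not $01$, as $\eta^{(1)}_s$ is $0$ at $y+1$), and $\eta_s$ has exactly $N(\eta^{(1)}_s)$ pairs $01$ inside $(-\infty,y]$.
* On $[y+1,\infty)$, $\eta_s$ takes the values $0,1,0,1,\dots,0,1$ at frozen sites of runs $1,\dots,2n$, in this order. Between a frozen $0$ and the next frozen $1$ there is at least one $01$ pair, so there are at least $n$ of them in $[y+1,\infty)$.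

Thus $N(\eta_s)\ge n+N(\eta_s^{(1)})$ on $E$. If $N(\eta_s)=n$, then either $E$ fails or $\eta_s^{(1)}$ is the ground state. Averaging over $[0,T]$,
$$\sup_{x\in A_R}\frac1T\int_0^T\mathbb P_x(N(X_v)=n)\,dv\le\zeta(T,R):=u(T)+\varepsilon(R,T).\tag{6}$$
By (4), choosing first $T$ and then $R$ large makes $\zeta(T,R)$ as small as desired.

**Step (iii): from (5) and (6) to $m_K\to0$.** Here a direct use of the Markov property is not enough. Conditioning on $X_s$, we control the near future if $X_s\in A_R$, and the event $X_s\in B_R$ is rare, as is $N(X_s)<n$. But if $N(X_s)>n$ we know nothing: the chain may come down to $N=n$ from above. The remedy is to look at a *pair* of times at which $N=n$, since then at the earlier time the chain is in $A_R\cup B_R$. This is a second-moment argument.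

Let $I(s)=\mathbf 1\{N(X_s)=n\}$ and $J_s=\frac1T\int_0^TI(s+r)\,dr$. For $0\le r\le T$, $\int_0^K\mathbb EI(s+r)\,ds$ differs from $\int_0^K\mathbb EI(s)\,ds$ by at most $r\le T$, so
$$\Big|\frac1K\int_0^K\mathbb EJ_s\,ds-m_K\Big|\le\frac TK .$$
By Cauchy–Schwarz and by symmetry of the double integral,
$$\Big(\frac1K\int_0^K\mathbb EJ_s\,ds\Big)^2\le\frac1K\int_0^K\mathbb E[J_s^2]\,ds=\frac1K\int_0^K\frac2{T^2}\int_0^T\int_r^T\mathbb E[I(s+r)I(s+r')]\,dr'\,dr\,ds .$$
If $I(s+r)=1$, then $X_{s+r}\in A_R\cup B_R$. By the Markov property at time $s+r$, the part with $X_{s+r}\in A_R$ contributes to the integral over $r'$ at most $\sup_{x\in A_R}\int_0^{T-r}\mathbb P_x(N(X_v)=n)\,dv\le T\zeta(T,R)$ by (6), and the part with $X_{s+r}\in B_R$ contributes at most $T\,\mathbb P(X_{s+r}\in B_R)$. So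
$$\int_r^T\mathbb E[I(s+r)I(s+r')]\,dr'\le T\zeta(T,R)+T\,\mathbb P(X_{s+r}\in B_R),$$
and therefore
$$\Big(\frac1K\int_0^K\mathbb EJ_s\,ds\Big)^2\le2\zeta(T,R)+\frac1K\int_0^K\frac2T\int_0^T\mathbb P(X_{s+r}\in B_R)\,dr\,ds .$$
The last term is at most $\frac2K\int_0^{K+T}\mathbb P(X_s\in B_R)\,ds$, which tends to $0$ as $K\to\infty$ by (5). Hence $\limsup_Km_K^2\le2\zeta(T,R)$ for all $T$ and $R$. Taking $T$ and then $R$ large, $m_K\to0$. $\square$

## 9. Positive recurrence for $a<\frac12$

**Step 1: $X$ is positive recurrent.** Suppose not. For every $n$ we have $N\ge n\mathbf 1\{N\ge n\}$, so the Proposition gives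
$$\liminf_{K\to\infty}\frac1K\int_0^K\mathbb EN(X_s)\,ds\ge n .$$
So this average tends to infinity. By (3), $\frac1K\mathbb Ef(X_K)=a-(1-2a)\frac1K\int_0^K\mathbb EN(X_s)\,ds$, and since $1-2a>0$ the right side tends to $-\infty$. This contradicts $f\ge0$.

**Step 2: back to $\xi$.** Positive recurrence of $X$ does not by itself give that of $\xi$: a visit to a state lasts on average longer, in units of its own time, for the discrete chain, by the factor $2N+1$. So we must show that $N$ has a finite mean under the stationary law $\mu$ of $X$. By the ergodic theorem $\frac1K\int_0^K\mathbb P(X_s=x)\,ds\to\mu(x)$ for each $x$. By (3), $\frac1K\int_0^K\mathbb EN(X_s)\,ds\le\frac a{1-2a}$ for all $K$. Fatou's lemma for the sum over $x$ gives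
$$\sum_x\mu(x)N(x)\le\frac a{1-2a}<\infty .$$
From $\mu Q=\mu\Lambda(P-I)=0$, the measure $x\mapsto(2N(x)+1)\mu(x)$ is $P$-invariant, and its total mass is finite by the bound just proved. As $\xi$ is irreducible, it is positive recurrent; in particular $\mathbb E[\tau\mid\xi_0=\mathcal D_0]<\infty$. For $S_0\ne\mathcal D_0$, the chain from $\mathcal D_0$ visits $S_0$ before returning with some probability $c>0$, so $c\,\mathbb E[\tau\mid\xi_0=S_0]\le\mathbb E[\tau\mid\xi_0=\mathcal D_0]<\infty$.

**Proof of Theorem 2.** The three cases of Section 6 exhaust $a<\frac12$, and the third has just been completed. With Theorem 1, $\xi$ is positive recurrent iff $a<\frac12$. For $p<\frac12$ and $\beta>\beta_0(p)$ we have $a<\frac12$, so $\beta_0(p)$ cannot be enlarged in the conjecture. $\blacksquare$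

## 10. Exact identities in the positive recurrent phase

**Proof of Theorem 3.** Let $a<\frac12$ and $S_0\ne\mathcal D_0$. By Theorem 2, $\mathbb E[\tau\mid\xi_0=S_0]<\infty$, so Lemma 1 applies, and inserting (2) and changing the sign gives the first identity. Since $\frac N{2N+1}<\frac12$, each summand is less than $\frac12-a$, so $f(S_0)\le(\frac12-a)\,\mathbb E\tau$. The upper bound for $a<\frac13$ was shown in Section 6.

Let also $\beta\in(0,1)$ and $q>0$. Then $\xi$ is irreducible on $\mathcal D$ and positive recurrent, with a stationary law $\pi$, and from $\mathcal D_0$ the return time $\tau$ has finite mean. Lemma 1 with $S_0=\mathcal D_0$ gives $\mathbb E_{\mathcal D_0}\sum_{s<\tau}d(\xi_s)=-f(\mathcal D_0)=0$. By the cycle formula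
$$\mathbb E_\pi[h]=\frac{\mathbb E_{\mathcal D_0}\sum_{s<\tau}h(\xi_s)}{\mathbb E_{\mathcal D_0}\tau}\qquad(h\text{ bounded}),$$
$\mathbb E_\pi[d]=0$, which by (2) reads $\mathbb E_\pi\big[\frac1{2N+1}\big]=1-2a$. Since $\frac1{2N+1}$ is $1$ at $N=0$ and lies in $(0,\frac13]$ for $N\ge1$,
$$\mathbf 1\{N=0\}\le\frac1{2N+1}\le\frac13+\frac23\mathbf 1\{N=0\}.$$
Taking expectations, $\pi(\mathcal D_0)\le1-2a$, and $1-2a\le\frac13+\frac23\pi(\mathcal D_0)$, that is, $\pi(\mathcal D_0)\ge1-3a$. $\blacksquare$

The mean return time to $\mathcal D_0$ is $1/\pi(\mathcal D_0)\ge1/(1-2a)$, which diverges as $a$ approaches the critical value $\frac12$.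

**Example: pure voter, one block.** Let $\beta=1$, so $a=0$, and $S_0=[0^m1^n]$. Voter moves never create a new run, so $N=1$ until $\tau$, and every summand in the first identity of Theorem 3 equals $\frac13$. Therefore $\mathbb E[\tau\mid\xi_0=S_0]=3mn$. The one-step equation confirms it: the six moves are equally likely and the average of the products after one step is
$$\tfrac16\big[(m+1)n+(m-1)n+m(n+1)+m(n-1)+(m+1)(n-1)+(m-1)(n+1)\big]=mn-\tfrac13,$$
so $h=3mn$ satisfies $h=1+(\text{average of }h\text{ after one step})$, with $h=0$ when $m=0$ or $n=0$.
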